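# Fat points on the projectivized Atiyah bundle of an elliptic curve

## The minimal number of copies of $E_\infty$ that carries an $m$-fold point

**Theorem 1.** Let $\mathbb K$ be an algebraically closed field. For a smooth elliptic curve $E$ over $\mathbb K$ with a closed point $q$, let $\mathcal A$ be the Atiyah bundle, that is, the unique non-split extension $0\to\mathcal O_E\to\mathcal A\to\mathcal O_E\to0$. Let $\rho:S=\mathbb P(\mathcal A)\to E$ be the projection, let $E_\infty\subset S$ be the section determined by $\mathcal O_E\subset\mathcal A$, and let $F_q=\rho^{-1}(q)$. For $m\ge1$ and $\mathcal D\in\mathrm{Pic}^0(E)$ choose a closed point $x\in S\setminus E_\infty$ with $\mathcal O_E(\rho(x)-q)\cong\mathcal D$. Let $\lambda_{\mathrm{char}(\mathbb K)}(m,E,\mathcal D)$ be the smallest $\ell\ge0$ for which some curve $C\in|F_q+\ell E_\infty|$ has multiplicity at least $m$ at $x$. Put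
$$\lambda_{\mathrm{char}(\mathbb K)}(m,E)=\max_{\mathcal D\in\mathrm{Pic}^0(E)}\lambda_{\mathrm{char}(\mathbb K)}(m,E,\mathcal D),\qquad \lambda^{\mathrm{gen}}_{\mathrm{char}(\mathbb K)}(m)=\max_E\lambda_{\mathrm{char}(\mathbb K)}(m,E).$$
If $\mathrm{char}(\mathbb K)=0$, or $m\le p=\mathrm{char}(\mathbb K)$, then
$$\lambda^{\mathrm{gen}}_{\mathrm{char}(\mathbb K)}(m)=\binom{m+1}2,$$
and if $m>p=\mathrm{char}(\mathbb K)$, then
$$\lambda^{\mathrm{gen}}_{\mathrm{char}(\mathbb K)}(m)=\binom{p+1}2+p(m-p).$$

The statement is posed as a conjecture in Adrian Zahariuc, "Elliptic surfaces and linear systems with fat points", arXiv:1711.09323 (2017); Theorem 1 says that it is true. From now on write $N_m=\binom{m+1}2$, and let $\Lambda(m)$ be the right-hand side: $\Lambda(m)=N_m$ if $\mathrm{char}\,\mathbb K=0$ or $m\le p$, and $\Lambda(m)=N_p+p(m-p)$ if $m>p$. When the field is fixed we drop the characteristic from the notation. We shall also prove a stronger statement, in which no maximum over $E$ is needed.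

**Theorem 2.** Let $\mathbb K$ be algebraically closed, $E$ any elliptic curve over $\mathbb K$, and $m\ge1$. Then $\lambda(m,E,\mathcal D)\le\Lambda(m)$ for all $\mathcal D$, with equality if and only if

- (a) $\mathcal D^2\not\cong\mathcal O$; or
- (b) $\mathcal D^2\cong\mathcal O\not\cong\mathcal D$ and $m=1$; or
- (c) $\mathcal D\cong\mathcal O$, $m=2$ and $\mathrm{char}\,\mathbb K\ne2$.

In case (a), $h^0(\mathcal O_S(F_q+\ell E_\infty)\otimes\mathcal I_x^m)=\max(0,\ell+1-\Lambda(m))$ for all $\ell\ge0$. In particular $\lambda(m,E)=\Lambda(m)$ for every $E$.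

Both theorems come from one determinant $W_m$, a function of an elliptic curve and a point on it. Theorem 1 needs only that $W_m$ is not identically zero. Theorem 2 needs its exact value, which is Theorem 3 below: $W_m$ is a nonzero integer times a power of the discriminant times a power of $2Y+a_1X+a_3$.

## Unpacking the statement: the surface, the linear systems, the first values

The surface $S$ is a $\mathbb P^1$-bundle over $E$. Its complement of $E_\infty$ is a bundle of affine lines: over $e\in E$ its points are the lines in $\mathcal A_e$ complementary to the distinguished line. Intersection numbers are $F^2=0$, $F\cdot E_\infty=1$, $E_\infty^2=0$, where $F$ is any fibre. The linear systems have $\dim|F_q+\ell E_\infty|=\ell$, that is, $h^0=\ell+1$; we re-derive this below.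

A curve has *multiplicity at least $m$* at $x$ if its local equation lies in $\mathfrak m_x^m$. In local coordinates this says that all Taylor coefficients of degree $<m$ vanish, and there are $1+2+\dots+m=N_m$ of them. So one expects to need $\ell+1>N_m$, that is, $\ell=N_m$. Theorem 1 says that for the worst $x$ this count is right in characteristic $0$, and in characteristic $p$ as long as $m\le p$. For $m>p$ the growth in $m$ stops being quadratic: each further unit of multiplicity costs exactly $p$. The first values of $\Lambda(1),\Lambda(2),\dots$ are $1,3,6,10,15,\dots$ in characteristic $0$; $1,3,6,9,12,\dots$ in characteristic $3$; $1,3,5,7,9,\dots$ in characteristic $2$.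

Why does the answer depend only on $\mathcal D$? Because $S$ has automorphisms over $E$ which preserve $E_\infty$ and act as translations on the affine lines $S\setminus E_\infty\to E$; we shall see them in coordinates. They are transitive on each fibre of $S\setminus E_\infty\to E$, so only $\rho(x)$ matters.

For $m=1$ everything can be done at once. The system $|F_q|$ consists of $F_q$ alone, which passes through $x$ if and only if $\rho(x)=q$; and $|F_q+E_\infty|$ is a pencil, so some member passes through any given point. Hence $\lambda(1,E,\mathcal D)=0$ if $\mathcal D\cong\mathcal O$ and $1$ otherwise, in agreement with Theorem 2. Already here the trivial class is exceptional, and it will need separate treatment at the end.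

Facts about an elliptic curve over a field used throughout: $h^0(\mathcal O_E(O))=1$, $h^1(\mathcal O_E(O))=0$, $h^1(\mathcal O_E)=1$; the regular $1$-forms are the multiples of a nowhere vanishing form $\omega$; and *no rational function on $E$ has as its only pole a simple pole* (it would be an isomorphism $E\to\mathbb P^1$).

## Two charts for $S$ and a monic basis of sections

We want explicit coordinates that work for all elliptic curves at once, over $\mathbb Z$, so that different characteristics can be compared.

By a translation of $E$ (the Atiyah bundle pulls back to the Atiyah bundle, by uniqueness) we may assume that $q=O$ is the origin. Let $A=\mathbb Z[a_1,a_2,a_3,a_4,a_6][\Delta^{-1}]$, $T=\operatorname{Spec}A$, and let $E_T$ be the universal Weierstrass curve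
$$Y^2+a_1XY+a_3Y=X^3+a_2X^2+a_4X+a_6,\qquad z=-\frac XY,\qquad \omega=\frac{dX}{2Y+a_1X+a_3}.$$
In the chart where the homogeneous coordinate $Y$ is nonzero, with $\zeta=-1/Y$, dividing the homogeneous equation by $Y^3$ gives
$$\zeta h=z^3,\qquad h=1-a_1z-a_2z^2-a_3\zeta-a_4z\zeta-a_6\zeta^2.$$
Put $U_0=E_T\setminus O$ and $U_1=\{Y\ne0,\ h\ne0\}$. Both are affine, they cover $E_T$ since $h(O)=1$, and on $U_1$ we have $\zeta=z^3/h$, so the ideal of $O$ there is $(z)$. From $X=z/\zeta=h/z^2$ we get
$$X=z^{-2}-a_1z^{-1}-a_2+O(z). \tag{1}$$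

Glue $U_0\times\mathbb P^1$ (coordinate $y$) to $U_1\times\mathbb P^1$ (coordinate $y'$) over $U_0\cap U_1$ by
$$y'=y-\frac1z. \tag{2}$$
This gives $S_T\to E_T$ with the section $E_\infty=\{y=\infty\}$.

**On each fibre over a field this is $(S,E_\infty)$.** An $\mathcal O_E$-*torsor* is a bundle of affine lines glued by translations. On our affine cover it is given by $y'=y-\varphi$ with $\varphi\in\mathcal O(U_0\cap U_1)$; it has a global section, and is then trivial, if and only if $\varphi=f_0-f_1$ with $f_i\in\mathcal O(U_i)$. So torsors are classified by $H^1(E,\mathcal O)$. The complement of $E_\infty$ in $\mathbb P(\mathcal A)$ is a torsor whose class is the extension class, which is nonzero. The torsor (2) is nontrivial too: if $1/z=f_0-f_1$, then $f_0$ is a rational function whose only pole is a simple pole at $O$. As $h^1(\mathcal O_E)=1$, the two classes differ by a nonzero scalar, and rescaling $y$ identifies the torsors, hence also the $\mathbb P^1$-bundles with their sections at infinity.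

The translations mentioned above are $y\mapsto y+c$, $y'\mapsto y'+c$.

**The sections.** Let $H_\ell=H^0(\mathcal O_S(F_O+\ell E_\infty))$. A section is a rational function with poles at most along $F_O+\ell E_\infty$, so
$$H_\ell=\Big\{G=\sum_{i=0}^{\ell}g_iy^i:\ g_i\in\mathcal O(U_0),\ \text{and } G=\sum_i h_iy'^i\text{ near }O\text{ with } h_i\in z^{-1}\mathcal O\Big\}.\tag{3}$$
A nonzero $G$ corresponds to the curve $\operatorname{div}(G)+F_O+\ell E_\infty$. Its local equation is $G$ at points off $F_O\cup E_\infty$, and $zG$ at points of $F_O\setminus E_\infty$. Note that $H_\ell\subset H_{\ell+1}$, and this inclusion (adding $E_\infty$ to the curve) does not change multiplicities off $E_\infty$.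

**Claim.** Over $A$, the module $H_\ell$ is free with a basis $G_0=1,G_1,\dots,G_\ell$, where $G_j=y^j+(\text{lower degree in }y)$. The specializations of the $G_j$ form a basis of $H_\ell$ on every geometric fibre; in particular $h^0=\ell+1$ there.

*Proof.* Let $M_\ell=\rho_*\mathcal O(F_O+\ell E_\infty)$ be the sheaf on $E_T$ whose sections are polynomials as in (3). By (2) the coefficient of $y^\ell$ equals that of $y'^\ell$, so taking it gives an exact sequence $0\to M_{\ell-1}\to M_\ell\to\mathcal O(O)\to0$, with $M_0=\mathcal O(O)$. Fibrewise $h^0(\mathcal O(O))=1$ and $h^1(\mathcal O(O))=0$. By cohomology and base change, and since $T$ is affine, $H^1(E_T,\mathcal O(O))=0$, and $H^0(E_T,\mathcal O(O))$ is an invertible $A$-module commuting with base change; the section $1$ generates it on each fibre, so it equals $A$. By induction $H^1(M_\ell)=0$, and $0\to H_{\ell-1}\to H_\ell\to A\to0$ is exact. Any lift $G_\ell$ of $1\in A$ extends the basis. On a geometric fibre the same sequences give $h^0=\ell+1$, and the specialized $G_j$ are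 $\ell+1$ monic polynomials of different degrees in $H_\ell$, hence a basis. $\square$

**Examples.** $G_1=y$, since $y=y'+1/z$. Next $G_2=y^2-X$: by (1), $y^2-X=y'^2+\frac{2}{z}y'+\frac{a_1}{z}+a_2+O(z)$. For a short equation $Y^2=X^3+aX+b$ one has $X=z^{-2}-az^2+O(z^4)$ and $Y=-X/z=-z^{-3}+az+O(z^3)$, and
$$G_3=y^3-3Xy-2Y,\quad G_4=y^4-6Xy^2-8Yy-3X^2,\quad G_5=y^5-10Xy^3-20Yy^2-15X^2y-4XY. \tag{4}$$
To check $G_5$, substitute $y=y'+1/z$. The coefficient of $y'^4$ is $5/z$. In the coefficients of $y'^3,y'^2,y'^1,y'^0$ the leading terms in $z^{-2},z^{-3},z^{-4},z^{-5}$ are $10-10$, $10-30+20$, $5-30+40-15$, $1-10+20-15+4$, all zero, and the next terms are four powers of $z$ higher, so at worst $z^{-1}$. For $G_3$ and $G_4$ the sums are $3-3$, $1-3+2$ and $6-6$, $4-12+8$, $1-6+8-3$.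

## Why $\Lambda(m)$ is an upper bound

Vanishing to order $m$ at $x$ is at most $N_m$ linear conditions and $h^0=\ell+1$, so
$$\lambda(m,E,\mathcal D)\le N_m\qquad\text{always.}\tag{5}$$
In characteristic $p$ with $m>p$ the curve of multiplicity $m$ has no choice: it must contain a certain curve in $|pE_\infty|$.

**Lemma 1.** Let $\mathrm{char}\,\mathbb K=p$, $E$ arbitrary, $x\in S\setminus E_\infty$. There is an integral curve $B_x\sim pE_\infty$, disjoint from $E_\infty$, which passes through $x$ and is smooth at $x$.

*Proof.* **Step 1: a function with a pole of order $p$ along $E_\infty$.** By Čech cohomology, $H^1(E,\mathcal O)=\mathcal O(U_0\cap U_1)/(\mathcal O(U_0)+\mathcal O(U_1))$ is spanned by the class of $1/z$. Applying this to $z^{-p}$, we find $\alpha\in\mathbb K$ and $f\in\mathcal O(U_0)$ with $f':=f-z^{-p}+\alpha/z\in\mathcal O(U_1)$. Put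
$$\Theta=y^p-\alpha y-f=y'^p-\alpha y'-f'.$$
The two expressions agree because $y^p=y'^p+z^{-p}$ in characteristic $p$. So $\Theta$ is regular on $S\setminus E_\infty$, with a pole of order exactly $p$ along $E_\infty$.

**Step 2: $d\Theta$ vanishes nowhere on $S\setminus E_\infty$.** We have $d\Theta=-\alpha\,dy-df$ on the first chart and $-\alpha\,dy'-df'$ on the second. If $\alpha\ne0$, the $dy$-component never vanishes. If $\alpha=0$, then $df=df'$ on the overlap, since $d(z^{-p})=0$; so it is a global regular form $c\,\omega$. If $c=0$, then $f=g^p$ with $g\in\mathbb K(E)$, as $\mathbb K$ is perfect. But $f=f'+z^{-p}$ has its only pole at $O$, of order $p$, so $g$ has its only pole at $O$, a simple one: impossible. Hence $c\ne0$ and $d\Theta=-c\,\omega$ vanishes nowhere.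

**Step 3: the curve.** Let $B_x$ be the zero divisor of $\Theta-\Theta(x)$. Then $B_x\sim pE_\infty$, it does not contain $E_\infty$, and $B_x\cdot E_\infty=pE_\infty^2=0$, so $B_x\cap E_\infty=\emptyset$. By Step 2 it is smooth at $x$.

**Step 4: irreducibility.** No component of $B_x$ is a fibre, because fibres meet $E_\infty$. Let $B'$ be an integral component. It is finite and flat over $E$, of some degree $e$ with $1\le e\le B_x\cdot F=p$. As $B'$ avoids $E_\infty$, the trace $\mathrm{Tr}_{B'/E}(y)$ is regular on $U_0$ and $\mathrm{Tr}(y')=\mathrm{Tr}(y)-e/z$ is regular on $U_1$. If $e<p$, then $e$ is invertible and $e^{-1}\mathrm{Tr}(y)$ has its only pole at $O$, a simple one: impossible. So $e=p$. Then $B_x-B'$ is effective of degree $0$ on fibres, hence composed of fibres, hence $0$. $\square$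

**Example.** In characteristic $2$, (1) lets us take $f=X$ and $\alpha=a_1$, so $\Theta=y^2-a_1y-X$.

**Lemma 2.** Let $\mathrm{char}\,\mathbb K=p<m$. For all $E,\mathcal D,\ell$, adding $B_x$ is a bijection from $\{C'\in|F_q+(\ell-p)E_\infty|:\mathrm{mult}_x\ge m-1\}$ onto $\{C\in|F_q+\ell E_\infty|:\mathrm{mult}_x\ge m\}$, and both sets are empty if $\ell<p$. Hence $\lambda(m,E,\mathcal D)=\lambda(p,E,\mathcal D)+p(m-p)$ for $m\ge p$.

*Proof.* Let $C$ be in the second set. If $B_x\not\subset C$, then $m\le C\cdot B_x=(F_q+\ell E_\infty)\cdot pE_\infty=p$, a contradiction. So $C-B_x$ is effective; it has multiplicity at least $m-1$ at $x$ because $B_x$ has multiplicity $1$ there; and $0\le(C-B_x)\cdot F=\ell-p$. Conversely, adding $B_x$ to a curve in the first set raises the multiplicity by $1$. The first set is empty for $\ell<p$, since an effective divisor has nonnegative degree on a general fibre. So $\lambda(m,E,\mathcal D)=\lambda(m-1,E,\mathcal D)+p$ whenever $m>p$; iterate down to $p$. $\square$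

The bijection is multiplication by a fixed section, so it also identifies the spaces of sections $H^0(\mathcal O_S(F_q+\ell E_\infty)\otimes\mathcal I_x^m)$ and $H^0(\mathcal O_S(F_q+(\ell-p)E_\infty)\otimes\mathcal I_x^{m-1})$.

By (5) and Lemma 2, $\lambda(m,E,\mathcal D)\le\Lambda(m)$ always. Moreover **Theorem 1 follows once we find, for each $m$ with $\mathrm{char}\,\mathbb K=0$ or $m\le p$, some $(E,\mathcal D)$ with $\lambda(m,E,\mathcal D)=N_m$**: for $m>p$ use the pair found for multiplicity $p$ and Lemma 2.

## A determinant that decides equality, and the cases $m=2,3$ by hand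

Equality in (5) means that the $N_m$ conditions on the $N_m$-dimensional space $H_{N_m-1}$ are independent. That is a determinant.

Fix $m$ and put $N=N_m$. Let $\mathcal R=\mathcal O(E_T\setminus O)=A[X,Y]/(\text{Weierstrass equation})$, and let $D$ be the derivation of $\mathcal R$ over $A$ dual to $\omega$. Explicitly
$$DX=2Y+a_1X+a_3=:\psi,\qquad DY=3X^2+2a_2X+a_4-a_1Y.$$
On a geometric fibre, $-P=(X,-Y-a_1X-a_3)$, so $\psi(P)=Y(P)-Y(-P)$ vanishes at $P\ne O$ if and only if $P=-P$. Write $[y^a]G$ for the coefficient of $y^a$ in $G$, and define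
$$W_m=\det\big(D^b[y^a]G_j\big)_{(a,b),\,j}\in\mathcal R,\qquad a,b\ge0,\ a+b<m,\quad 0\le j\le N-1.$$
Fix an order of the rows. Two choices of the $G_j$ differ by a unitriangular matrix, so $W_m$ is well defined.

**Lemma 3.** Let $\mathrm{char}\,\mathbb K$ be $0$ or $\ge m$, let $P\in E\setminus O$ and $\mathcal D=\mathcal O(P-O)$. Then $\lambda(m,E,\mathcal D)=N$ if and only if $W_m(P)\ne0$. In that case $h^0(\mathcal O(F_q+\ell E_\infty)\otimes\mathcal I_x^m)=\max(0,\ell+1-N)$ for all $\ell\ge0$.

*Proof.* Take $x=(P,y=0)$. With a local parameter $s$ at $P$, the function $G=\sum g_ay^a$ lies in $(s,y)^m$ if and only if $\operatorname{ord}_Pg_a\ge m-a$ for all $a<m$. Now $D$ is a unit times $d/ds$. If $\operatorname{ord}_Pg=k$ with $k\geq1$ invertible in $\mathbb K$, then $\operatorname{ord}_P Dg=k-1$. As $(m-1)!$ is invertible, for $n\le m$ we get: $\operatorname{ord}_Pg\ge n$ if and only if $D^bg(P)=0$ for $b<n$. So $G$ has multiplicity $\ge m$ at $x$ if and only if $D^b[y^a]G(P)=0$ for all $a+b<m$.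

Hence $W_m(P)\ne0$ if and only if no nonzero element of $H_{N-1}$ has multiplicity $\ge m$ at $x$, that is, $\lambda>N-1$; with (5) this is $\lambda=N$. If $W_m(P)\ne0$, the $N$ functionals are independent on $H_{N-1}$, hence on $H_\ell$ for $\ell\ge N-1$, where the common kernel has dimension $\ell+1-N$; and for $\ell\le N-1$ they have no common zero in $H_\ell\setminus0\subset H_{N-1}\setminus 0$. $\square$

**The case $m=2$.** With $G_0,G_1,G_2=1,y,y^2-X$ and rows $(0,0),(0,1),(1,0)$,
$$W_2=\det\begin{pmatrix}1&0&-X\\0&0&-\psi\\0&1&0\end{pmatrix}=\psi .$$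
So, for $P\neq O$, a double point needs $\ell=3$ unless $P$ is a $2$-torsion point. This holds in every characteristic, including $2$, where $\psi=a_1X+a_3\ne0$.

**The case $m=3$.** Take $Y^2=X^3+aX+b$ over a field of characteristic $\ne2$, and evaluate at a point with $X=0$, $Y^2=b\ne0$. Using (4): columns $0$ and $1$ have a single nonzero entry, a $1$ in rows $(0,0)$ and $(1,0)$ respectively. There remain rows $(0,1),(0,2),(1,1),(2,0)$ and columns $2,\dots,5$. At $X=0$ we have $DX=2Y$, $DY=a$, $D^2X=2a$, $D^2Y=0$, $D(X^2)=0$, $D^2(X^2)=8b$, $D(XY)=2b$, $D^2(XY)=6aY$, so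
$$W_3=\pm\det\begin{pmatrix}-2Y&-2a&0&-8b\\-2a&0&-24b&-24aY\\0&-6Y&-8a&0\\1&0&0&-20Y\end{pmatrix}
=\pm\det\begin{pmatrix}-2a&0&-48b\\0&-24b&-64aY\\-6Y&-8a&0\end{pmatrix}
=\pm256\,Y(4a^3+27b^2).$$
(The second determinant arises by clearing the first column with the last row.) As $\Delta=-16(4a^3+27b^2)$ and $\psi=2Y$, this says $W_3=\pm8\Delta\psi$ at these points. So $W_3\ne0$ there in every characteristic $\neq2$, which proves Theorem 1 for $m=3$, $\mathrm{char}\,\mathbb K\ne2$.

Continuing this way means computing $N\times N$ determinants with ever longer $G_j$. Two features of the answer are worth watching: the $2$-torsion factor $\psi$, and the factor $\Delta$, which vanishes on singular curves. We now want an expansion in which $W_m$ can be computed for all $m$ at once.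

## Laurent expansion on the Tate curve

**The Tate curve.** We recall Silverman, *Advanced Topics in the Arithmetic of Elliptic Curves*, Thm V.1.1. For $\varepsilon\in\mathbb C$ with $0<|\varepsilon|<1$ put $s_k=\sum_{n\ge1}n^k\varepsilon^n/(1-\varepsilon^n)$, $a_4=-5s_3$, $a_6=-(5s_3+7s_5)/12$, both in $\mathbb Z[[\varepsilon]]$. The curve $E_\varepsilon:Y^2+XY=X^3+a_4X+a_6$ has $\Delta=\varepsilon\prod_{n\ge1}(1-\varepsilon^n)^{24}$, and $\mathbb C^*/\varepsilon^{\mathbb Z}\cong E_\varepsilon(\mathbb C)$ via
$$X(u)=\sum_{n\in\mathbb Z}\frac{\varepsilon^nu}{(1-\varepsilon^nu)^2}-2s_1,\qquad Y(u)=\sum_{n\in\mathbb Z}\frac{\varepsilon^{2n}u^2}{(1-\varepsilon^nu)^3}+s_1 .$$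
Let $\theta=u\,d/du$. For $w=\varepsilon^nu$ one has $\theta\frac{w}{(1-w)^2}=\frac{w+w^2}{(1-w)^3}=\frac{2w^2}{(1-w)^3}+\frac{w}{(1-w)^2}$, and the constants match since $2s_1-2s_1=0$. So $\theta X=2Y+X=DX$, hence $D=\theta$ and $\omega=du/u$.

Put $v=\varepsilon/u$, so $\varepsilon=uv$. When $|\varepsilon|<|u|<1$, that is, $|u|,|v|<1$, expand each summand geometrically, in $w=\varepsilon^nu$ for $n\ge0$ and in $w^{-1}=\varepsilon^{|n|-1}v$ for $n\le-1$ (where $\frac{w}{(1-w)^2}=\frac{w^{-1}}{(1-w^{-1})^2}$ and $\frac{w^2}{(1-w)^3}=-\frac{w^{-1}}{(1-w^{-1})^3}$). This shows $X,Y\in\mathbb Z[[u,v]]$, convergent for $|u|,|v|<1$. Since $\Delta$ is $uv$ times a unit, we get a ring homomorphism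
$$\kappa:\mathcal R\to\mathbb Z[[u,v]][(uv)^{-1}],\qquad \kappa(f)(u,v)=f(E_\varepsilon,u)\quad\text{for }0<|u|,|v|<1,\ \varepsilon=uv .$$

For a polynomial $\Phi(t)$ put $R(t)=\Phi(t)-\Phi(t+1)$ and
$$L_{a,b}(\Phi)=\delta_{b,0}[t^a]\Phi+\sum_{d\ge1,\,k\ge0}d^bu^d\varepsilon^{dk}[t^a]R(t+k)-\sum_{d\le-1,\,k\le-1}d^bu^d\varepsilon^{dk}[t^a]R(t+k).\tag{6}$$
In terms of $u,v$ the monomials are $u^{d(k+1)}v^{dk}$ in the first sum and $u^{|d|(|k|-1)}v^{|d||k|}$ in the second. Each monomial occurs finitely often, and the sums converge absolutely for $|u|,|v|<1$.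

**Lemma 4.** $\kappa(W_m)=\det\big(L_{a,b}(t^j)\big)_{(a,b),\,0\le j<N}$ in $\mathbb Z[[u,v]]$.

*Proof.* Both sides converge for $0<|u|,|v|<1$, so it suffices to prove equality of values for fixed $\varepsilon\in\mathbb C$.

**Step 1: a function that straightens the gluing $y'=y-1/z$.** We want a global coordinate in place of $y,y'$, at the price of quasi-periodicity. Let
$$Z(u)=\sum_{k\ge0}\frac{\varepsilon^ku}{1-\varepsilon^ku}-\sum_{k\ge1}\frac{\varepsilon^ku^{-1}}{1-\varepsilon^ku^{-1}},$$
holomorphic on $\mathbb C^*\setminus\varepsilon^{\mathbb Z}$. Replacing $u$ by $\varepsilon u$ shifts the sums, and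
$$Z(\varepsilon u)-Z(u)=-\frac u{1-u}-\frac{u^{-1}}{1-u^{-1}}=\frac{u}{u-1}-\frac1{u-1}=1 .$$
Near $u=1$, $X=\frac u{(1-u)^2}+\text{hol.}$ and $Y=\frac{u^2}{(1-u)^3}+\text{hol.}$, so $\frac1z=-\frac YX=\frac{u}{u-1}\big(1+O((u-1)^2)\big)=\frac1{u-1}+\text{hol.}$, while $Z=\frac u{1-u}+\text{hol.}=-\frac1{u-1}+\text{hol.}$ So $Z+1/z$ is holomorphic at $u=1$.

**Step 2: Laurent coefficients of a section.** We show that a section is determined by one polynomial. Let $G=\sum g_iy^i\in H_{N-1}$ on $E_\varepsilon$. The $g_i(u)$ are $\varepsilon$-periodic with poles only on $\varepsilon^{\mathbb Z}$. Substitute $y=t-Z$: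
$$\hat G(u,t)=\sum_ig_i(u)(t-Z(u))^i,\qquad \hat G(\varepsilon u,t+1)=\hat G(u,t).$$
The $t$-coefficients of $\hat G$ are holomorphic off $\varepsilon^{\mathbb Z}$. At $u=1$ they have at most simple poles: $\hat G=\sum h_iy'^i$ with $h_i\in z^{-1}\mathcal O$ and $y'=t-(Z+1/z)$. Write $\hat G=\sum_d\Gamma_d(t)u^d$ on $|\varepsilon|<|u|<1$. By invariance, on $1<|u|<|\varepsilon|^{-1}$ we have $\hat G(u,t)=\hat G(\varepsilon u,t+1)=\sum_d\varepsilon^d\Gamma_d(t+1)u^d$. On the whole annulus $|\varepsilon|<|u|<|\varepsilon|^{-1}$ write $\hat G=\frac{r(t)}{1-u}+\sum_d\eta_d(t)u^d$ with the last sum holomorphic. Expanding $\frac1{1-u}$ as $\sum_{d\ge0}u^d$ inside and as $-\sum_{d\le-1}u^d$ outside the unit circle,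
$$\Gamma_d(t)=\eta_d+r\,[d\ge0],\qquad\varepsilon^d\Gamma_d(t+1)=\eta_d-r\,[d\le-1],$$
where a bracket is $1$ if the condition holds and $0$ otherwise. Subtracting,
$$\Gamma_d(t)-\varepsilon^d\Gamma_d(t+1)=r(t)\qquad\text{for all }d\in\mathbb Z .$$
Set $\Phi=\Gamma_0$. The case $d=0$ says $r=R$. Let $(\mathsf TQ)(t)=Q(t+1)$, which is unipotent on polynomials of bounded degree, so that $\mathsf T^k$ grows polynomially in $k$. For $d\ne0$,
$$\Gamma_d=(1-\varepsilon^d\mathsf T)^{-1}R=\begin{cases}\sum_{k\ge0}\varepsilon^{dk}R(t+k)&d\ge1,\\[2pt]-\sum_{k\le-1}\varepsilon^{dk}R(t+k)&d\le-1,\end{cases}$$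
where the second line expands $-\varepsilon^{-d}\mathsf T^{-1}(1-\varepsilon^{-d}\mathsf T^{-1})^{-1}$. Comparing with (6), we get $\theta^b[t^a]\hat G=L_{a,b}(\Phi)$. If $G=G_j$, then $\hat G$ has degree $j$ in $t$ with leading coefficient the constant $1$, so $\Phi=t^j+\dots$.

**Step 3: the rows of $W_m$ in the coordinates $(u,t)$.** The rows of $W_m$ differentiate with $y$ held fixed and evaluate at $y=0$; the $L_{a,b}$ differentiate with $t$ fixed and evaluate at $t=0$. We check that the determinants agree. Let the point be $u_0$ with $|\varepsilon|<|u_0|<1$, and put $t_0=Z(u_0)$. The entry $D^b[y^a]G$ at $u_0$ is $D^b\frac1{a!}\partial_y^aG$ at $(u_0,y=0)$, that is, at $(u_0,t_0)$. As $G(u,y)=\hat G(u,y+Z(u))$, in the new coordinates $\partial_y=\partial_t$ and $D=\theta+(\theta Z)\partial_t$. By induction on $b$,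
$$\big(\theta+(\theta Z)\partial_t\big)^b=\theta^b+\sum c_{b',i}(u)\,\theta^{b'}\partial_t^i,\qquad b'<b,\ b'+i\le b .$$
Indeed, applying $\theta+(\theta Z)\partial_t$ to $c\,\theta^{b'}\partial_t^i$ gives $(\theta c)\theta^{b'}\partial_t^i+c\,\theta^{b'+1}\partial_t^i+(\theta Z)c\,\theta^{b'}\partial_t^{i+1}$, and applied to $\theta^b$ it gives $\theta^{b+1}+(\theta Z)\theta^b\partial_t$. So the row $D^b\frac{\partial_y^a}{a!}$ is the row $\theta^b\frac{\partial_t^a}{a!}$ plus multiples of rows $\theta^{b'}\frac{\partial_t^{a+i}}{(a+i)!}$ with $b'<b$ and $a+i+b'\le a+b<m$. This is a unitriangular change of rows.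

Finally $\frac{\partial_t^a}{a!}$ at $t_0$ is $[t^a]$ of $\hat G(u,t+t_0)$. The Laurent coefficients of the latter are $\Gamma_d(t+t_0)$, which satisfy the relations of Step 2 with $\Phi(t+t_0)$ in place of $\Phi$. So $\theta^b\frac{\partial_t^a}{a!}\hat G$ at $(u_0,t_0)$ equals $L_{a,b}(\Phi(\cdot+t_0))$ evaluated at $u=u_0$. For $G=G_j$ the polynomial $\Phi(\cdot+t_0)$ is $t^j+\dots$, and passing to $t^j$ is a unitriangular change of columns. $\square$

## Setting $\varepsilon=0$ loses everything; weighting $u$ against $\varepsilon$ does not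

The obvious next move is to degenerate to the nodal cubic: put $\varepsilon=0$, that is $v=0$, in Lemma 4. In (6) only the terms with $k=0$, $d\ge1$ survive, and
$$L_{a,b}(\Phi)\big|_{v=0}=\delta_{b,0}[t^a]\Phi+\theta^b\Big(\frac u{1-u}\Big)[t^a]R .$$
For $a=0$ there are $m$ rows, and all of them are combinations of just two functionals, $[t^0]\Phi$ and $[t^0]R$. So for every $m\ge3$ the determinant vanishes identically at $\varepsilon=0$, in accordance with the factor $\Delta$ in $W_3$. The nodal curve carries no information, and we must find a nonzero term of higher order in $\varepsilon$, where many products could cancel.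

The idea is to treat $u$ and $\varepsilon$ as two small quantities of independent size. Every $L_{a,b}$ is a sum of monomials $u^d\varepsilon^{dk}$ with coefficient $d^b$ times a functional that depends only on $k$. In the determinant the factors $d^b$ produce Vandermonde determinants, which force the $d$'s to be distinct, and the functionals force the $k$'s to be distinct. Minimizing $\sum d(k+\alpha)$ over distinct $d$'s and distinct $k$'s is a rearrangement problem, and it has a unique solution.

**The expansion.** Let $\mathcal I=\{*\}\cup\{(d,k)\in\mathbb Z^2:d\ge1,k\ge0\ \text{or}\ d,k\le-1\}$. Put $d_*=0$, $\mu_*=1$, $\varphi_{a,*}(\Phi)=[t^a]\Phi$; and for $\nu=(d,k)$ put $d_\nu=d$, $\mu_\nu=\pm u^d\varepsilon^{dk}$ with the sign as in (6), $\varphi_{a,\nu}(\Phi)=[t^a](\Phi(t+k)-\Phi(t+k+1))$. With $0^0=1$,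
$$L_{a,b}=\sum_{\nu\in\mathcal I}d_\nu^{\,b}\,\mu_\nu\,\varphi_{a,\nu}.$$
Fix $a$ and put $n=m-a$, the number of rows with this $a$. Expanding the wedge product and grouping by the set $Q$ of indices used,
$$L_{a,0}\wedge\dots\wedge L_{a,n-1}=\sum_{Q\subset\mathcal I,\ |Q|=n}\pm\,\mathrm{Vand}(d_\nu)_{\nu\in Q}\ \prod_{\nu\in Q}\mu_\nu\ \bigwedge_{\nu\in Q}\varphi_{a,\nu}.\tag{7}$$
Only finitely many $\nu$ have $\mu_\nu$ of bounded degree in $u,v$, so the sum makes sense in $\mathbb Z[[u,v]]$. A set $Q$ can contribute only if its $d$'s are pairwise distinct (otherwise the Vandermonde determinant is $0$) and the $k$'s of its elements $\neq *$ are pairwise distinct (otherwise two functionals coincide).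

**Definition.** Fix $0<\alpha<\frac12$. Give $u$ weight $\alpha$ and $\varepsilon$ weight $1$, so that $v$ has weight $1-\alpha$. Then $\mu_{(d,k)}$ has weight $d(k+\alpha)>0$, and $\mu_*$ has weight $0$. For instance $\mu_{(1,0)}=u$ has weight $\alpha$ and $\mu_{(-1,-1)}=-u^{-1}\varepsilon=-v$ has weight $1-\alpha$.

**Lemma 5.** Among the sets $Q$ with $|Q|=n$, pairwise distinct $d$'s, and pairwise distinct $k$'s among the elements $\neq *$, there is a unique one of minimal weight,
$$Q_n=\{*\}\cup\{(r-k,k):0\le k<r\}\cup\{(-(s+1+k),k):-s\le k\le-1\},\quad r=\Big\lceil\frac{n-1}2\Big\rceil,\ s=\Big\lfloor\frac{n-1}2\Big\rfloor,$$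
of weight $f_+(r)+f_-(s)$, where $f_+(r)=\binom{r+1}3+\alpha\binom{r+1}2$ and $f_-(s)=\binom{s+2}3-\alpha\binom{s+1}2$.

*Proof.* **Step 1: each half-plane separately.** Take $r$ elements with $d\ge1$, $k\ge0$, distinct $d$'s and distinct $k$'s. By the strict rearrangement inequality, for given $d$'s and $k$'s the sum of $d(k+\alpha)$ is smallest exactly when increasing $d$ is paired with decreasing $k$. The $i$-th smallest $d$ is $\ge i$ and the $i$-th largest $k$ is $\ge r-i$, so the weight is at least $\sum_{i=1}^ri(r-i+\alpha)=\binom{r+1}3+\alpha\binom{r+1}2$. All factors are positive, so equality forces $d=i$, $k=r-i$ throughout: the set is $\{(r-k,k):0\le k<r\}$.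

For $s$ elements with $d,k\le-1$ the weight is $|d|(|k|-\alpha)$, the $i$-th largest $|k|$ is $\ge s+1-i$, and in the same way the weight is at least $\sum_{i=1}^si(s+1-i-\alpha)=f_-(s)$, with equality only for $|d|=i$, $|k|=s+1-i$, which is the set $\{(-(s+1+k),k):-s\le k\le-1\}$.

**Step 2: how to distribute $n$ elements.** Both $f_\pm$ are strictly increasing: $f_+(r)-f_+(r-1)=\binom r2+\alpha r>0$ and $f_-(s)-f_-(s-1)=s\big(\frac{s+1}2-\alpha\big)>0$ for $r,s\ge1$. So a minimizer contains $*$, and $r+s=M:=n-1$. Moving one element from the lower to the upper half-plane changes the minimal weight by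
$$[f_+(r+1)+f_-(s-1)]-[f_+(r)+f_-(s)]=\frac{r(r+1)-s(s+1)}2+\alpha(r+s+1)=(M+1)\Big(\frac{r-s}2+\alpha\Big).$$
Since $0<2\alpha<1$, this is negative if and only if $s-r\ge1$ and positive if and only if $s-r\le0$. So the unique minimum is at the smallest $r$ with $M-r\le r$, that is, $r=\lceil M/2\rceil$. $\square$

The condition $\alpha<\frac12$ is sharp: at $\alpha=\frac12$ the two sets $\{*,(1,0)\}$ and $\{*,(-1,-1)\}$ tie. This tie is visible in $\kappa(\psi)=\theta X=u-v+\dots$, whose lowest terms cancel at $u=v$, where $u^2=\varepsilon$ and the point is $2$-torsion.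

**The exponents.** Put $r_a=\lceil\frac{m-1-a}2\rceil$, $s_a=\lfloor\frac{m-1-a}2\rfloor$ and
$$K=\frac{k_m(k_m+1)}2\ \text{ with } k_m=\lfloor m/2\rfloor,\qquad e_a=\binom{r_a+1}3+\binom{s_a+2}3,\qquad e=\sum_{a=0}^{m-1}e_a .$$
By Lemma 5 the set $Q_{m-a}$ contributes the monomial $u^{\binom{r_a+1}2-\binom{s_a+1}2}\varepsilon^{e_a}$. With $M=m-1-a$ the exponent of $u$ is $0$ for $M$ even, as then $r_a=s_a$, and $s_a+1=\frac{M+1}2$ for $M$ odd, as then $r_a=s_a+1$. Summing over $a$, the total exponent of $u$ is $1+2+\dots+k_m=K$.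

**Proposition 1.** There is a nonzero integer $c_m$, all of whose prime factors are $<m$, such that for every $\alpha\in(0,\frac12)$
$$\kappa(W_m)=c_mu^K\varepsilon^e+(\text{terms of larger weight}).$$

*Proof.* By Lemma 4, $\kappa(W_m)$ is, up to sign, the wedge product over $a=0,\dots,m-1$ of the expressions (7), evaluated on $1,t,\dots,t^{N-1}$. By Lemma 5 the only term of least possible weight comes from taking $Q=Q_{m-a}$ for every $a$; it is $c_mu^K\varepsilon^e$ with
$$c_m=\pm\prod_{a}V_a\cdot H,$$
where $V_a$ is the Vandermonde determinant of the $d$'s in $Q_{m-a}$ and $H$ is the determinant of all the functionals $\varphi_{a,\nu}$, $\nu\in Q_{m-a}$, $0\le a<m$. Neither depends on $\alpha$. It remains to study $V_a$ and $H$.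

**The factor $V_a$.** The $d$'s in $Q_{m-a}$ are the $m-a$ consecutive integers $-s_a,\dots,r_a$, so $V_a=\pm\prod_{i=1}^{m-a-1}i!$, with all prime factors $<m$.

**The factor $H$.** For fixed $a$ the functionals are $[t^a]\Phi(t)$ and $[t^a](\Phi(t+k)-\Phi(t+k+1))$ for $-s_a\le k\le r_a-1$. Telescoping from $\Phi(t)$ in both directions, this family is unimodularly equivalent to
$$\delta_a^{(c)}:\Phi\mapsto[t^a]\Phi(t+c),\qquad -s_a\le c\le r_a .$$
As $r_a$ and $s_a$ are nonincreasing in $a$, the node $c$ occurs exactly for $a=0,1,\dots,m_c-1$ for some $m_c$, and $\sum_cm_c=\sum_a(m-a)=N$. Now work over $\mathbb Q$, or over $\mathbb F_p$ with $p\ge m$. The nodes $-s_0,\dots,r_0$ are $m$ consecutive integers, so they stay distinct. A polynomial $\Phi$ of degree $<N$ killed by all $\delta_a^{(c)}$ is divisible by $(t-c)^{m_c}$ for each $c$, hence by $\prod_c(t-c)^{m_c}$, which has degree $N$; so $\Phi=0$. Therefore $H\ne0$ in $\mathbb Q$ and in $\mathbb F_p$ for all $p\ge m$. $\square$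

**Example $m=3$.** Here $Q_3=\{*,(1,0),(-1,-1)\}$, $Q_2=\{*,(1,0)\}$, $Q_1=\{*\}$, and the product of their monomials is, up to sign, $(u\cdot u^{-1}\varepsilon)\cdot u=u\varepsilon$: $K=1$, $e=1$. Moreover $V_0=\mathrm{Vand}(-1,0,1)=\pm2$, $V_1=\pm1$, $V_2=1$, and the nodes $-1,0,1$ have $m_c=1,3,2$. Removing $1,t,t^2$ with the three functionals at $0$ leaves $\Phi(-1),\Phi(1),\Phi'(1)$ on $t^3,t^4,t^5$:
$$H=\pm\det\begin{pmatrix}-1&1&-1\\1&1&1\\3&4&5\end{pmatrix}=\pm4,\qquad c_3=\pm8 .$$
The leading term $\pm8u\varepsilon$ is that of $\pm8\Delta\psi$, as found by hand.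

## Nonvanishing in characteristic $0$ and $p\ge m$: proof of Theorem 1

Let $\mathrm{char}\,\mathbb K=0$ or $m\le p=\mathrm{char}\,\mathbb K$, and let $k_0$ be the prime field. Tensoring $\kappa$ gives a homomorphism from $\mathcal R\otimes k_0$ to $k_0[[u,v]][(uv)^{-1}]$. By Proposition 1 the image of $W_m$ has the coefficient $c_m\ne0$ in $k_0$ at $u^K\varepsilon^e=u^{K+e}v^e$. So $W_m\ne0$ in $\mathcal R\otimes k_0$, and then also in $\mathcal R\otimes\mathbb K$, since $\mathbb K$ is flat over $k_0$.

The ring $\mathcal R\otimes\mathbb K$ is smooth over $\mathbb K$, hence reduced, and of finite type. So the nonzero element $W_m$ is nonzero at some closed point. A closed point is a pair $(E,P)$ over $\mathbb K$ with $P\ne O$. By Lemma 3, $\lambda(m,E,\mathcal O(P-O))=N_m$. By the reduction at the end of the section on the upper bound, Theorem 1 follows in all cases. $\blacksquare$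

## From the leading term to the exact formula $W_m=c_m\Delta^e\psi^K$

The argument so far controls $W_m$ only near $\varepsilon=0$ and for generic $u$, so it says nothing about a given curve $E$. For Theorem 2 we need all zeros of $W_m$.

**Theorem 3.** $W_m=c_m\Delta^e\psi^K$ in $\mathcal R$.

The strategy: over $\mathbb C$, evaluate $W_m$ at torsion points of odd order $n$ and multiply over all of them. The product is a modular form whose order at the cusp, computed from Proposition 1, is as large as its weight allows. So it has no zeros at all in the upper half-plane. Density of torsion points then confines the zeros of $W_m$ to the $2$-torsion.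

**Step 1: weights.** We find how $W_m$ scales. Call $f(E,\omega,P)$ of weight $k$ if $f(E,\lambda\omega,P)=\lambda^{-k}f(E,\omega,P)$. From (1) and $Y=-X/z$ one sees that $dz=\omega$ at $O$. If $z,z_1$ are uniformizers with the same differential at $O$, then $1/z-1/z_1$ is regular at $O$; so by (2) and (3) the space $H_\ell$, as a space of polynomials in $y$ over $\mathcal O(E\setminus O)$, depends only on $(E,\omega)$. Hence $W_m$ depends only on $(E,\omega,P)$. Replacing $\omega$ by $\lambda\omega$ replaces $z,y,D$ by $\lambda z,\lambda^{-1}y,\lambda^{-1}D$ and $G_j$ by $\lambda^{-j}G_j$, so the entry $((a,b),j)$ is multiplied by $\lambda^{-j+a-b}$. As $\sum(a-b)=0$ over the rows by symmetry, $W_m$ has weight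
$$w=\sum_{j=0}^{N-1}j=\frac{N(N-1)}2 .$$
Likewise $\Delta$ and $\psi=DX$ depend only on the triple, with weights $12$ and $3$.

**Step 2: the identity $w=12e+3K$.** This makes the two sides of Theorem 3 have equal weight. For $m=1$ it reads $0=0$. Passing from $m$ to $m+1$ raises $w$ by $(m+1)N_m+\frac{m(m+1)}2=\frac{m(m+1)(m+2)}2$. On the other side, the values of $M=m-1-a$ run through $0,\dots,m-1$, so the new contribution is that of $M=m$. If $M=2s$, then $r=s$ and the contribution is $12\big[\binom{s+1}3+\binom{s+2}3\big]=2s(s+1)(2s+1)=\frac{M(M+1)(M+2)}2$. If $M=2s+1$, then $r=s+1$ and it is $24\binom{s+2}3+3(s+1)=(s+1)(4s^2+8s+3)=(s+1)(2s+1)(2s+3)=\frac{M(M+1)(M+2)}2$. The increments agree.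

**Step 3: the functions $w_r$.** We restrict $W_m$ to points with fixed real coordinates. For $r=(\alpha,\beta)\in\mathbb R^2\setminus\mathbb Z^2$ and $\tau$ in the upper half-plane $\mathfrak H$ put $\varepsilon=e^{2\pi i\tau}$, $u=e^{2\pi i(\alpha\tau+\beta)}$ and $w_r(\tau)=W_m(E_\varepsilon,du/u,u)$. The function $(\tau,\mathsf z)\mapsto W_m(E_\varepsilon,e^{2\pi i\mathsf z})$ is holomorphic off $\mathsf z\in\mathbb Z\tau+\mathbb Z$, so $w_r$ is holomorphic; it depends only on $r$ mod $\mathbb Z^2$. For $\gamma\in SL_2(\mathbb Z)$ with bottom row $(c,d)$, the map $\mathsf z\mapsto\mathsf z/(c\tau+d)$ is an isomorphism onto the curve of $\gamma\tau$. It matches $2\pi i\,d\mathsf z'$ there with $(c\tau+d)^{-1}2\pi i\,d\mathsf z$ here, and the point with coordinates $r$ goes to the one with coordinates $r\gamma^{-1}$ (row vectors), because $\binom\tau1=(c\tau+d)\gamma^{-1}\binom{\gamma\tau}1$. By Step 1,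
$$w_{r\gamma^{-1}}(\gamma\tau)=(c\tau+d)^w\,w_r(\tau),\qquad\text{in particular } w_{-r}=(-1)^ww_r .\tag{8}$$

**Step 4: growth at the cusp for $\alpha\notin\frac12\mathbb Z$.** Let $0<\alpha<\frac12$. We claim
$$\frac{w_r(\tau)}{u^K\varepsilon^e}\to c_m\qquad(\operatorname{Im}\tau\to\infty),\tag{9}$$
uniformly in $\operatorname{Re}\tau$. By Lemma 4, $\kappa(W_m)=\sum\gamma_{ij}u^iv^j$ converges on the open unit bidisc, so $|\gamma_{ij}|\le C\,2^{i+j}$ for some $C$. Here $|u|=|\varepsilon|^\alpha$ and $|v|=|\varepsilon|^{1-\alpha}$, so $|u^iv^j|\le|\varepsilon|^{\alpha(i+j)}$. For $|\varepsilon|^\alpha\le\frac14$ the terms with $i+j\ge B$ sum to at most $C\sum_{n\ge B}(n+1)(2|\varepsilon|^\alpha)^n=O(|\varepsilon|^{\alpha B})$, which is negligible against $|u^K\varepsilon^e|=|\varepsilon|^{K\alpha+e}$ once $\alpha B>K\alpha+e$. Of the finitely many other terms, Proposition 1 with weight parameter $\alpha$ says that all but $c_mu^K\varepsilon^e$ have larger weight, so they are of smaller order. This proves (9). In particular $w_r\not\equiv0$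 and $|w_r|\asymp|\varepsilon|^{e+K\alpha}$. By (8), for $\frac12<\alpha<1$ we get $|w_r|\asymp|\varepsilon|^{e+K(1-\alpha)}$.

**Step 5: growth at the cusp for $\alpha=0$, $\beta\notin\mathbb Z$.** We claim $w_r=O(|\varepsilon|^e)$. Now $|u|=1$, on the boundary of the region of Lemma 4, so we first continue analytically in $u$ for fixed $\varepsilon$. In (6) the terms with $k=0$ sum to $\theta^b\big(\frac u{1-u}\big)[t^a]R(t)$; the terms with $d,k\ge1$ converge for $|u|<|\varepsilon|^{-1}$, and those with $d,k\le-1$ for $|u|>|\varepsilon|$. So, with the $k=0$ terms in summed form, Lemma 4 holds for $|\varepsilon|<|u|<|\varepsilon|^{-1}$, $u\ne1$.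

Fix $u\ne1$ with $|u|=1$. Everything is now a convergent power series in $\varepsilon$. Expand as in (7) with the index set $\{*\}\cup\{\hat0\}\cup\{(d,k):d,k\ge1\text{ or }d,k\le-1\}$, where $\hat0$ stands for the summed $k=0$ term. As before, a contributing subset has distinct $d$'s and distinct $k$'s among its pairs $(d,k)$: two equal $d$'s give proportional columns $(d^b)_b$, two equal $k$'s give equal functionals. For given $a$ the subset has $M+1$ elements, $M=m-1-a$. If it contains $r'$ pairs with $d,k\ge1$ and $s'$ pairs with $d,k\le-1$, then $r'+s'\ge M-1$, and by rearrangement its exponent of $\varepsilon$ is at least $\sum_{i=1}^{r'}i(r'+1-i)+\sum_{i=1}^{s'}i(s'+1-i)=\binom{r'+2}3+\binom{s'+2}3$. The function $j\mapsto\binom{j+2}3$ is increasing and convex on integers $j\ge0$. So for $M\ge1$ this is at least its value at the balanced decomposition of $M-1$, which is $(r_a-1,s_a)$ up to order: $(\frac M2-1,\frac M2)$ for $M$ even, $(\frac{M-1}2,\frac{M-1}2)$ for $M$ odd. That value is $\binom{r_a+1}3+\binom{s_a+2}3=e_a$. For $M=0$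 the bound is $0=e_a$. Summing over $a$, the exponent of $\varepsilon$ is at least $e$.

**Step 6: no zeros at torsion points of odd order.** Let $n\ge3$ be odd and $F_n=\prod w_r$ over $0\ne r\in(\frac1n\mathbb Z/\mathbb Z)^2$. By (8), $F_n$ transforms under $SL_2(\mathbb Z)$ with weight $w(n^2-1)$, and it is holomorphic on $\mathfrak H$. Each $SL_2(\mathbb Z)$-orbit of such $r$ consists of the elements of a fixed exact order $d\mid n$, $d\ge3$, and contains $(\frac1d,0)$. As $0<\frac1d<\frac12$, Step 4 and (8) show that no $w_r$ vanishes identically, so $F_n\not\equiv0$. Being invariant under $\tau\mapsto\tau+1$ and bounded near $\varepsilon=0$, $F_n$ is a power series in $\varepsilon$; by Steps 4 and 5 its order is at least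
$$n\sum_{i=1}^{n-1}\Big(e+K\min\big(\tfrac in,1-\tfrac in\big)\Big)+(n-1)e=(n^2-1)e+K\cdot\frac{n^2-1}4=(n^2-1)\frac w{12}.$$
Here we used $\sum_{i=1}^{n-1}\min(i,n-i)=2\big(1+\dots+\frac{n-1}2\big)=\frac{n^2-1}4$ and Step 2. Since $8\mid n^2-1$, the middle expression shows that $(n^2-1)w/12$ is an integer. Now $\Delta$ has weight $12$, no zeros on $\mathfrak H$ and order exactly $1$ at $\varepsilon=0$. So $F_n/\Delta^{(n^2-1)w/12}$ is holomorphic on $\mathfrak H$, of weight $0$, and bounded at $\infty$. Hence it is constant, and the constant is not $0$. *Therefore $w_r$ has no zero on $\mathfrak H$ whenever $r\notin\mathbb Z^2$ has odd order in $(\mathbb R/\mathbb Z)^2$.*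

**Step 7: zeros only at $2$-torsion.** Let $r_0\in\mathbb R^2\setminus\mathbb Z^2$. Choose $r_i\to r_0$ with $r_i\notin\mathbb Z^2$ of odd order. Then $w_{r_i}\to w_{r_0}$ locally uniformly on $\mathfrak H$, so by Hurwitz's theorem $w_{r_0}$ is nowhere zero or identically zero. Suppose $w_{r_0}\equiv0$. By (8), $w_{r_0\gamma}\equiv0$ for all $\gamma\in SL_2(\mathbb Z)$, and by Step 4 the first coordinate of every $r_0\gamma$ lies in $\frac12\mathbb Z$. Taking $\gamma=1$ and $\gamma=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, which sends $(\alpha,\beta)$ to $(\beta,-\alpha)$, gives $r_0\in\frac12\mathbb Z^2$. So for every $\varepsilon$ the function $W_m(E_\varepsilon,\cdot)$ is not identically zero, and its zeros on $E_\varepsilon\setminus O$ are $2$-torsion points.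

**Step 8: the order at the $2$-torsion points, and the constant.** Let $r\in\frac12\mathbb Z^2\setminus\mathbb Z^2$. By Step 7 the order of vanishing of $W_m(E_\varepsilon,\cdot)$ at the point $r$ is the number of zeros in a small disc around it, so by the argument principle it is locally constant in $\tau$, hence constant on $\mathfrak H$. By (8) and the transitivity of $SL_2(\mathbb Z)$ on the three nonzero classes in $\frac12\mathbb Z^2/\mathbb Z^2$, it is the same number $o$ at all three points. The divisor of $\psi$ on $E_\varepsilon$ is the sum of the three nonzero $2$-torsion points minus $3O$. So $W_m/\psi^o$ has neither zeros nor poles off $O$, hence is a constant $C(\tau)\ne0$ on $E_\varepsilon$. As a function of $\tau$ it is holomorphic and transforms with weight $w-3o$.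

To find $o$, expand $\kappa(\psi)=\theta X=\sum_{d\ge1,k\ge0}d^2u^d\varepsilon^{dk}-\sum_{d,k\ge1}d^2u^{-d}\varepsilon^{dk}$. For $0<\alpha<\frac12$ the weights are $d(k+\alpha)$ and $d(k-\alpha)\ge1-\alpha>\alpha$, so the lowest term is $u$. As in Step 4, $\psi/u\to1$ at points with $|u|=|\varepsilon|^\alpha$. With (9),
$$\frac{C(\tau)}{u^{K-o}\varepsilon^e}\to c_m\qquad\text{with }|u|=|\varepsilon|^\alpha,\ \text{for each }\alpha\in(0,\tfrac12).$$
So $|C|/|\varepsilon|^{e+(K-o)\alpha}\to|c_m|\neq0$ for each such $\alpha$, while $C$ does not depend on $\alpha$. Two different values of $\alpha$ force $o=K$. Then $C$ has weight $w-3K=12e$ and $C/\varepsilon^e\to c_m$, so $C/\Delta^e$ is holomorphic on $\mathfrak H$, of weight $0$, and tends to $c_m$ at $\infty$. Hence $C=c_m\Delta^e$.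

**Step 9: from $E_\varepsilon$ to $\mathcal R$.** Every complex triple $(E,\omega,P)$ with $P\ne O$ is isomorphic to some $(E_\varepsilon,\lambda\,du/u,u)$, and both sides of Theorem 3 have weight $w$ by Step 2. So they agree at all closed points of the reduced scheme $\operatorname{Spec}\mathcal R\otimes\mathbb C$, hence in $\mathcal R\otimes\mathbb C$. Since $\mathcal R$ is $\mathbb Z$-torsion free, they agree in $\mathcal R$. $\blacksquare$

## All classes $\mathcal D$, including the trivial one: proof of Theorem 2

The bound $\lambda\le\Lambda$ is proved. Put $p=\mathrm{char}\,\mathbb K$, or $p=\infty$ in characteristic $0$, and $\mu=\min(m,p)$. By Lemma 2, $\lambda(m,E,\mathcal D)=\Lambda(m)$ if and only if $\lambda(\mu,E,\mathcal D)=N_\mu$.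

**Nontrivial $\mathcal D$.** Write $\mathcal D=\mathcal O(P-O)$ with $P\ne O$. As $p\ge\mu$, Lemma 3 applies, and equality holds if and only if $W_\mu(P)\ne0$. In $\mathbb K$ both $\Delta$ and $c_\mu$ are nonzero, the latter because its prime factors are $<\mu\le p$. So by Theorem 3 equality holds if and only if the exponent $K$ belonging to $\mu$ is $0$, or $\psi(P)\ne0$. The first means $\lfloor\mu/2\rfloor=0$, that is, $\mu=1$, that is, $m=1$. The second means $2P\ne O$, that is, $\mathcal D^2\not\cong\mathcal O$. This gives (a) and (b).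

Suppose $\mathcal D^2\not\cong\mathcal O$. For $m\le p$ the formula for $h^0$ is in Lemma 3. For $m>p$, the bijection of Lemma 2, applied $m-p$ times, reduces to multiplicity $p$ and $\ell-p(m-p)$, giving $\max(0,\ell-p(m-p)+1-N_p)=\max(0,\ell+1-\Lambda(m))$ if $\ell\ge p(m-p)$, and $0$, again in accordance with the formula, if $\ell<p(m-p)$.

**Trivial $\mathcal D$.** Now $x\in F_O$, where the determinant is not available, and local equations are $zG$. We treat three cases; by the translations $y\mapsto y+c$ we may place $x$ anywhere on $F_O\setminus E_\infty$.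

*Case $\mu=1$.* $\lambda(1,E,\mathcal O)=0<1$, since $F_O$ passes through $x$.

*Case $\mu=2$.* Take $x=(O,y'=0)$. Multiplying $1,y,y^2-X$ by $z$ gives the local equations
$$z,\qquad 1+zy',\qquad 2y'+zy'^2+a_1+a_2z+O(z^2).$$
If $\mathrm{char}\,\mathbb K\ne2$, no nontrivial combination has multiplicity $\ge2$: the $y'$-term forces the coefficient of the third to vanish, then the constant term that of the second, then the $z$-term that of the first. So $\lambda(2,E,\mathcal O)=3=N_2$. If $\mathrm{char}\,\mathbb K=2$, the third minus $a_1$ times the second minus $a_2$ times the first is $zy'^2-a_1zy'+O(z^2)$, of multiplicity $\ge2$, so $\lambda(2,E,\mathcal O)\le2<3$.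

*Case $\mu\ge3$,* so that $\mathrm{char}\,\mathbb K\ne2$. Here a symmetry makes half of the conditions automatic. Let $z^-=z\circ[-1]$; then $z^-\equiv-z$ mod $z^2$, so $g=1/z+1/z^-$ is regular at $O$. The involution $\iota:(P,y)\mapsto(-P,-y)$ extends to $S$, because $y'\circ\iota=-y-1/z^-=-y'-g$. It preserves $F_O$ and $E_\infty$. The functions
$$\sigma=\frac{z-z^-}2,\qquad y''=y'+\frac g2$$
are local coordinates at the fixed point $x=(O,y''=0)$, and both are odd: $\sigma\circ\iota=-\sigma$, and $y''\circ\iota=-y'-g+\frac g2=-y''$, since $g$ is even. So in the completed local ring at $x$, $\iota$ acts on homogeneous forms of degree $i$ in $\sigma,y''$ by $(-1)^i$.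

Let $N=N_\mu$. On $H_{N-1}$ we have $\iota^*G_j\equiv(-1)^jG_j$ modulo $H_{j-1}$. As $\mathrm{char}\,\mathbb K\ne2$, $\iota^*$ is diagonalizable, with invariant part of dimension $\lceil N/2\rceil$ and anti-invariant part of dimension $\lfloor N/2\rfloor$. The local equation at $x$ can be taken to be $\sigma G$, of parity opposite to $G$.

If $\mu=2k$ with $k\ge2$, take $G$ anti-invariant. Then $\sigma G$ is even, so multiplicity $\ge\mu$ imposes only the conditions in degrees $0,2,\dots,2k-2$, of number $1+3+\dots+(2k-1)=k^2$. There are $\lfloor N/2\rfloor=\lfloor\frac{2k^2+k}2\rfloor=k^2+\lfloor k/2\rfloor>k^2$ parameters.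

If $\mu=2k+1$ with $k\ge1$, take $G$ invariant. Then $\sigma G$ is odd, and the conditions are in degrees $1,3,\dots,2k-1$, of number $2+4+\dots+2k=k^2+k$. There are $\lceil N/2\rceil=\lceil\frac{2k^2+3k+1}2\rceil=k^2+k+\lceil\frac{k+1}2\rceil>k^2+k$ parameters.

In both cases some nonzero $G\in H_{N-1}$ has multiplicity $\ge\mu$ at $x$, so $\lambda(\mu,E,\mathcal O)<N_\mu$.

Hence for $\mathcal D\cong\mathcal O$ equality holds if and only if $\mu=2$ and $\mathrm{char}\,\mathbb K\ne2$, that is, $m=2$ and $\mathrm{char}\,\mathbb K\ne2$, which is (c). Finally, every $E$ has infinitely many classes with $\mathcal D^2\not\cong\mathcal O$, because $E(\mathbb K)$ is infinite and $E[2]$ is finite. So $\lambda(m,E)=\Lambda(m)$ for every $E$. $\blacksquare$
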